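# A minimal Gödel–Bernays realization over a model with no definable global well-order

## 1. The guess that every global well-order can be thinned out

Take a model $M$ of $\mathrm{ZFC}$ and attach a collection of classes to it so that Gödel–Bernays set theory with Global Choice holds. How few classes suffice? If $M$ defines a well-order of its own universe, the definable classes are enough. If it does not, some undefinable well-order has to be put in by hand. The first guess is that there is then no economical way to do this: whatever well-order we put in carries more information than needed, some of it can be thrown away, and so no choice is minimal. We make the question precise, test the guess, and then prove that it is wrong.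

**Definition 1.1.** $\mathrm{GBC}$ is the two-sorted theory with the usual axioms for sets (Extensionality, Foundation, Pairing, Union, Infinity, Power Set), Extensionality for classes, Comprehension for formulas that quantify only over sets (class parameters allowed), Replacement (the image of a set under a class function is a set), and Global Choice (some class well-orders the universe of sets). Let $M\models\mathrm{ZFC}$. A *$\mathrm{GBC}$-realization for $M$* is a collection $\mathcal X$ of subsets of $M$ with $(M,\mathcal X)\models\mathrm{GBC}$, where the sets are the elements of $M$ with $\in^M$ and the classes are the members of $\mathcal X$. It is *minimal* if no $\mathrm{GBC}$-realization $\mathcal Y$ for $M$ satisfies $\mathcal Y\subsetneq\mathcal X$. It is *minimum* if it is contained in every $\mathrm{GBC}$-realization for $M$.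

For example, if $\kappa$ is inaccessible, the collection of all subsets of $V_\kappa$ is a realization for $V_\kappa$, and it is the largest one.

**Definition 1.2.** "Definable" always means definable with set parameters. $\mathrm{Def}(M)$ is the collection of definable classes of $M$. For $H\subseteq M$ (or $H$ a sequence coded by such a subset), $\mathrm{Def}(M;H)$ is the collection of classes definable over $(M,\in^M,H)$. $\mathrm{ZFC}(H)$ is $\mathrm{ZFC}$ with Separation and Collection for formulas that may mention $H$. Finally $V=\mathrm{HOD}(\{x\})$ says that every set is definable from ordinals and $x$.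

By Comprehension, every realization contains $\mathrm{Def}(M)$, and if it contains $H$ it contains $\mathrm{Def}(M;H)$. We use the following known results, quoted with the problem. A model $M\models\mathrm{ZFC}$ has a definable global well-order if and only if $M\models\exists x\,V=\mathrm{HOD}(\{x\})$. A countable model of $\mathrm{ZFC}$ has a minimum realization if and only if it satisfies $\exists x\,V=\mathrm{HOD}(\{x\})$. So a countable $M\models\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ has no minimum realization. The question, from Kameryn J Williams, "Minimum models of second-order set theories", arXiv:1709.03955 (2017), is whether such a model can still have a minimal one: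

> Is there $M\models\mathrm{ZFC}+\forall x\,V\ne\mathrm{HOD}(\{x\})$ with a minimal $\mathrm{GBC}$-realization? Can this happen for countable $M$?

**Lemma 1.3.** Every $\mathrm{GBC}$-realization $\mathcal X$ for $M$ contains a bijection $e:\mathrm{Ord}\to M$. For every such $e$, $\mathrm{Def}(M;e)\subseteq\mathcal X$ is a $\mathrm{GBC}$-realization. Hence $\mathcal X$ is minimal if and only if $\mathcal X=\mathrm{Def}(M;e)$ for every bijection $e:\mathrm{Ord}\to M$ in $\mathcal X$.

*Proof.* By Global Choice, choose for each $\alpha$ a well-order of $V_{\alpha+1}\setminus V_\alpha$, and concatenate. Proper initial segments are sets and the universe is not, so the order type is $\mathrm{Ord}$; this gives $e$. For the second claim, $\mathrm{Def}(M;e)\subseteq\mathcal X$ by Comprehension, Replacement is inherited from $\mathcal X$, Comprehension holds because a class definable from definable classes is definable, and $e$ gives Global Choice. If $\mathcal Y\subsetneq\mathcal X$ is a realization, it contains some $e$, and $\mathrm{Def}(M;e)\subseteq\mathcal Y\subsetneq\mathcal X$. The other direction is clear.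 $\square$

So minimality means: *every* global enumeration in $\mathcal X$, however scrambled, computes every class in $\mathcal X$. Let us test the guess.

**Case 1: $V=L$.** If $M\models V=L$, the well-order $<_L$ is definable, so $\mathrm{Def}(M)$ is the minimum realization. This does not contradict the guess, since $V=\mathrm{HOD}(\{\emptyset\})$.

**Case 2: one generic set.** Let $M=L[g]$ with $g$ generic over $L$ for a set forcing. Every set is the value under $g$ of some name, which is the $\zeta$-th element of $L$ for some ordinal $\zeta$. So every set is definable from $\zeta$ and $g$, and $V=\mathrm{HOD}(\{g\})$. Again $\mathrm{Def}(M)$ is minimum. A model with $\forall x\,V\ne\mathrm{HOD}(\{x\})$ needs more than one generic set over $L$.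

**Case 3: the standard generic well-order.** Let $M$ be any countable model of $\mathrm{ZFC}$. Let $\mathbb C$ be the class of all $p\in M$ that are functions from an ordinal to $2$, ordered by extension, and let $C:\mathrm{Ord}^M\to2$ have all its initial segments in $M$ and meet every dense class in $\mathrm{Def}(M)$. No sets are added, so forcing needs no names. Let $p\Vdash\dot C(\alpha)=1$ iff $p(\alpha)=1$; let $p$ force $x\in y$ or $x=y$ iff this is true; $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$; conjunctions as usual; $p\Vdash\exists x\,\varphi$ iff the $q$ that force $\varphi(x)$ for some $x\in M$ are dense below $p$. For each formula this is definable over $M$, and induction on formulas shows that $(M,C)\models\varphi$ iff some initial segment of $C$ forces $\varphi$.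

$\mathrm{Def}(M;C)$ is a realization. For Collection and Separation, let $a=\{x_\xi:\xi<\lambda\}\in M$ with $\lambda$ an infinite cardinal (repetitions allowed), let $\varphi$ be given, and let $p\in\mathbb C$. In $M$ choose $\delta$ of cofinality $\lambda^+$ with $p\in V_\delta$ such that every $q\in\mathbb C\cap V_\delta$ has, for each $\xi<\lambda$, an extension in $V_\delta$ that forces $\varphi(x_\xi,y)$ for some $y\in V_\delta$ or forces $\neg\exists y\,\varphi(x_\xi,y)$. A well-order of $V_\delta$ then guides a descending sequence of length $\lambda$ below $p$ that treats all $\xi$ in turn; it stays in $V_\delta$ at limits because the cofinality is $\lambda^+$. Its union decides $\exists y\,\varphi(x_\xi,y)$ for all $\xi$, with witnesses in $V_\delta$. By density $C$ has such an initial segment, which gives Collection and Separation. For Global Choice, by density every bounded $0$–$1$ sequence in $M$ occurs as a block of $C$. Every $y\in M$ is coded by such a sequence, via a relation on an ordinal isomorphic to $(\mathrm{tc}(\{y\}),\in)$; order the $y$'s by the first block that codes them.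

Now discard half. Every ordinal is $2\cdot\xi$ or $2\cdot\xi+1$; let $C_0(\xi)=C(2\cdot\xi)$ and $C_1(\xi)=C(2\cdot\xi+1)$. If $D$ is dense and definable, the conditions whose even part lies in $D$ are dense, so $C_0$ is generic too and $\mathrm{Def}(M;C_0)$ is a realization. But $C_1\notin\mathrm{Def}(M;C_0)$. Suppose $C_1(\xi)=1\iff(M,C_0)\models\varphi(\xi,b)$ for all $\xi$. Some initial segment of $C$, with even and odd parts $p_0,p_1$, forces this equivalence. Pick $\xi\notin\mathrm{dom}\,p_1$, extend $p_0$ to decide $\varphi(\xi,b)$, and give the odd part the opposite value at $\xi$: a contradiction. So $\mathrm{Def}(M;C_0)\subsetneq\mathrm{Def}(M;C)$, and $\mathrm{Def}(M;C)$ is not minimal.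

Case 3 supports the guess. Nevertheless the answer to both questions is **yes**. Throughout we assume $\mathrm{Con}(\mathrm{ZFC})$, which is obviously necessary. By Gödel and Löwenheim–Skolem there is a countable $N\models\mathrm{ZFC}+V=L$, possibly ill-founded. Fix $N$ and its definable well-order $<_N$.

**Theorem A.** There are a countable $M\supseteq N$ with the same ordinals and $G\subseteq M$ such that $M\models\mathrm{ZFC}+\forall x\,V\ne\mathrm{HOD}(\{x\})$ and $\mathrm{Def}(M;G)$ is a minimal $\mathrm{GBC}$-realization for $M$.

**Theorem B.** There is a theory $T\supseteq\mathrm{ZFC}(\dot G)+\forall x\,V\ne\mathrm{HOD}(\{x\})$, consistent if $\mathrm{ZFC}$ is, such that for every $(M^*,G^*)\models T$, $\mathrm{Def}(M^*;G^*)$ is a minimal $\mathrm{GBC}$-realization for $M^*$. Hence examples exist in every infinite cardinality.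

**Theorem C.** Let $P_\alpha$ be the posets of Section 4, and let $G$ be any sequence such that $G{\restriction}\alpha$ is $P_\alpha$-generic over $N$ for all $\alpha\in\mathrm{Ord}^N$. Then $M=\bigcup_\alpha N[G{\restriction}\alpha]$ satisfies $\mathrm{ZFC}+\forall x\,V\ne\mathrm{HOD}(\{x\})$ and has exactly $2^{\aleph_0}$ minimal $\mathrm{GBC}$-realizations. They are pairwise $\subseteq$-incomparable, and $M$ has no minimum one.

## 2. Where the generic sets sit in an enumeration

By Case 2 we should add class many generic sets. So imagine that $M$ comes from $N$ by adjoining, for every ordinal $i$, a generic $s_i:\kappa_i\to2$, where the cardinals $\kappa_i$ increase, and put $G=\langle s_i:i\in\mathrm{Ord}\rangle$. By Lemma 1.3 we want every bijection $e:\mathrm{Ord}\to M$ definable from $G$ to define $G$. Let $\xi_i$ be the position of $s_i$, so that $e(\xi_i)=s_i$. If the sequence $\langle\xi_i\rangle$ is definable over $M$, then $G$ is definable from $e$.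

The first attempt is to have the positions *decided*. Set-sized conditions can settle only a set of positions, so use class conditions: definable class functions $p$ with $p(i)\in{}^{<\kappa_i}2$ for every $i$. One would then look for a single $p$ in the generic that decides all $\xi_i$ at once.

This cannot work. Suppose $G$ defines at least one enumeration (Section 8 shows this), and let $\langle x_\nu:\nu\in\mathrm{Ord}\rangle$ enumerate the sets that are not of the form $s_i$ with $1\le i<\kappa_0$. Define $e$ by $e(0)=x_0$, $e(1)=x_1$; for $1\le i<\kappa_0$ put $s_i$ at position $2\cdot i+s_0(i)$ and $x_{1+i}$ at the other position in $\{2\cdot i,2\cdot i+1\}$; and $e(\nu)=x_\nu$ for $\nu\ge\kappa_0$. Since $2\cdot\kappa_0=\kappa_0$ and $i\mapsto1+i$ maps $[1,\kappa_0)$ onto $[2,\kappa_0)$, this is a bijection. The positions of $s_i$ for $1\le i<\kappa_0$ code $s_0(i)$. But $p(0)$ has bounded domain in $\kappa_0$, so for large $i<\kappa_0$ both positions of $s_i$ are compatible with $p$. No class condition decides all positions.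

In this example $\xi_i$ depends on $s_0$ only, and $0<i$. That is harmless: to recover $G$ from $e$ by recursion, it is enough that

> $\xi_i$ is computed, over $N$, from $\langle s_j:j<i\rangle$ alone.

Then $s_i=e(\xi_i)$ is obtained from $e$ and the earlier $s_j$. This weaker demand can be met. Let $P_i$ be the set of possible conditions on the coordinates below $i$, and arrange that coordinates $j\ge i$ are closed under unions of chains of length $|P_i|$. At stage $i$ freeze the coordinates below $i$, run through all $r\in P_i$, and for each extend only the coordinates $\ge i$ so that, together with some $r'\le r$, they decide $\xi_i$. Coordinate $j$ changes only at stages $\le j$, so the class-length construction converges. This is the fusion of Section 5.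

One further problem is that the conditions are classes of $N$, so "some extension forces $\varphi$" would quantify over classes and would not be definable over $N$. Section 6 therefore works with the *set-sized pieces* of a fixed class condition $p$, and proves by induction on $\varphi$ that $p$ can be strengthened until its pieces read off the truth of $\varphi$.

## 3. Forcing over a model that may be ill-founded

Let $P\in N$ be a poset with a weakest element, and let $g\subseteq P$ be a filter meeting every dense subset of $P$ in $N$. Inside $N$ we have $P$-names, check names and the forcing relation. We shall use the atomic clauses: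

- $v\Vdash\rho\in\sigma$ iff the set of $v'\le v$ for which there is $(\pi,t)\in\sigma$ with $v'\le t$ and $v'\Vdash\rho=\pi$ is dense below $v$;
- $v\Vdash\sigma=\tau$ iff for all $(\rho,t)\in\sigma$ and all $v'\le v,t$ we have $v'\Vdash\rho\in\tau$, and the same with $\sigma,\tau$ exchanged.

Names cannot be evaluated by recursion from outside if $N$ is ill-founded, so let $N[g]$ be the set of $P$-names of $N$ modulo "$\exists r\in g\;\,r\Vdash\sigma=\tau$", with membership "$\exists r\in g\;\,r\Vdash\sigma\in\tau$". Then
$$N[g]\models\varphi([\vec\tau])\iff\exists r\in g\;\;N\models(r\Vdash\varphi(\vec\tau)).\tag{1}$$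
This is an induction on $\varphi$: atomic formulas hold by definition, conjunction uses that $g$ is directed, negation that the conditions deciding $\varphi$ form a dense set in $N$, and the quantifier uses the maximum principle in $N$. The textbook consequences follow.

- $N[g]\models\mathrm{ZFC}$, because every axiom is forced.
- Every member of $[\tau]$ in $N[g]$ is $[\sigma]$ for some $\sigma\in\mathrm{dom}\,\tau$: if $r\in g$ forces $\rho\in\tau$, the first clause gives a set in $N$, dense below $r$, of conditions forcing $\rho=\sigma$ for some $\sigma\in\mathrm{dom}\,\tau$, and $g$ meets it. Hence $N$, embedded by check names, is transitive in $N[g]$.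
- $N[g]$ has the ordinals of $N$, since it is forced that the rank of $\tau$ is at most the rank of the name. Hence $L^{N[g]}=N$.
- Inside $N[g]$, the recursive evaluation of the name $\tau$ by $g$ is $[\tau]$: by induction on $\tau$ in $N$, this is forced by every condition.

## 4. A product with full support

**Definition 4.1.** In $N$ define recursively, for $i\in\mathrm{Ord}$: $P_i=\prod_{j<i}\mathbb A_j$ with full support, $\theta_i=\max(\aleph_0,|i|,|P_i|)$, $\kappa_i=\theta_i^+$, and $\mathbb A_i=\{s\mid s:\eta\to2,\ \eta<\kappa_i\}$ ordered by $\supseteq$.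

By hand: $P_0=\{\emptyset\}$, so $\theta_0=\aleph_0$, $\kappa_0=\aleph_1$, and $|\mathbb A_0|=\aleph_1$ as GCH holds in $N$. Then $\theta_1=\aleph_1$, $\kappa_1=\aleph_2$, and in general $\kappa_n=\aleph_{n+1}$ for finite $n$. Next $|P_\omega|=\aleph_\omega^{\aleph_0}=\aleph_{\omega+1}$, so $\kappa_\omega=\aleph_{\omega+2}$.

Clearly $\theta_i\le\theta_j$ for $i\le j$. As $\kappa_j$ is regular and $\kappa_j>\theta_j$:
$$\text{for }j\ge i,\text{ unions of chains of length}\le\theta_i\text{ in }\mathbb A_j\text{ lie in }\mathbb A_j.\tag{2}$$

Let $P_\infty=\bigcup_\alpha P_\alpha$. For $u,v\in P_\infty$ put $v\le u$ iff $\mathrm{dom}\,v\ge\mathrm{dom}\,u$ and $v(j)\supseteq u(j)$ for all $j<\mathrm{dom}\,u$. Let $P_{\le\alpha}=\bigcup_{\beta\le\alpha}P_\beta$. Its weakest element is $\emptyset$, the same for all $\alpha$, and $P_\alpha$ is dense in it (extend by empty values). An *$\alpha$-name* is a $P_{\le\alpha}$-name in $N$; $\mathrm{Names}$ is the class of all $\alpha$-names for all $\alpha$. An $\alpha$-name is a $\beta$-name for every $\beta\ge\alpha$, and the next lemma says that this does no harm.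

**Lemma 4.2.** Let $\alpha<\beta$, and for $v\in P_{\le\beta}$ write $v^-=v{\restriction}\min(\alpha,\mathrm{dom}\,v)$. If $\chi$ is $\sigma=\tau$ or $\sigma\in\tau$ with $\alpha$-names $\sigma,\tau$, then $v\Vdash_{P_{\le\beta}}\chi$ iff $v^-\Vdash_{P_{\le\alpha}}\chi$.

*Proof.* Three facts. For $t\in P_{\le\alpha}$, $v\le t$ iff $v^-\le t$. If $v'\le v$ then $v'^-\le v^-$. And if $s\in P_{\le\alpha}$, $s\le v^-$, then $s$ and $v$ have a common extension: if $\mathrm{dom}\,v\le\alpha$ it is $s$; otherwise $\mathrm{dom}\,s=\alpha$ and it is $s^\frown v{\restriction}[\alpha,\mathrm{dom}\,v)$.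

Consequently, for open $D\subseteq P_{\le\alpha}$: $D$ is dense below $v^-$ iff $\{v'\le v:v'^-\in D\}$ is dense below $v$. Left to right: given $v'\le v$, take $s\le v'^-$ in $D$ and a common extension $v''$ of $s$ and $v'$; then $v''^-\le s$ is in $D$. Right to left: given $s\le v^-$, take a common extension $v'$ of $s,v$ and $v''\le v'$ with $v''^-\in D$; then $v''^-\le s$.

Now use induction on names along the atomic clauses. For $\rho\in\sigma$, let $D$ be the set of $s\in P_{\le\alpha}$ such that $s\le t$ and $s\Vdash_{P_{\le\alpha}}\rho=\pi$ for some $(\pi,t)\in\sigma$. By the induction hypothesis, the set in the clause for $P_{\le\beta}$ is $\{v'\le v:v'^-\in D\}$, so the claim is the equivalence just proved. For $\sigma=\tau$: if $v^-$ forces it and $v'\le v,t$ with $(\rho,t)\in\sigma$, then $v'^-\le v^-,t$ forces $\rho\in\tau$, hence so does $v'$. Conversely let $v$ force it, and let $s\le v^-,t$ in $P_{\le\alpha}$. For each $s'\le s$ take a common extension $v'$ of $s'$ and $v$; then $v'\le t$ forces $\rho\in\tau$, so $v'^-\le s'$ does. Thus densely many conditions below $s$ force $\rho\in\tau$,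 and so does $s$. Exchange $\sigma,\tau$ for the other half. $\square$

**Definition 4.3.** For each $k\ge1$ fix an $N$-definable enumeration $\langle\vec\tau^{\,k}_l:l\in\mathrm{Ord}\rangle$ of all $k$-tuples of names; we omit $k$ when it is clear, and $\tau_l=\vec\tau^{\,1}_l$. Let $\mathbb P$ be the collection of $N$-definable class functions $p$ on $\mathrm{Ord}$ with $p(i)\in\mathbb A_i$ for all $i$, ordered by $q\le p$ iff $q(i)\supseteq p(i)$ for all $i$. A *$p$-condition* is a $u\in P_\infty$ with $u\le p{\restriction}\mathrm{dom}\,u$. A class $E\subseteq P_\infty$ is *open* if $v\le u\in E$ implies $v\in E$. It is *dense below $p$* if every $p$-condition has an extension that is a $p$-condition in $E$.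

Now consider $G=\langle s_i:i\in\mathrm{Ord}^N\rangle$ with $s_i:\kappa_i\to2$. For $u\in P_\infty$ write $u\in\hat G$ iff $u(j)\subseteq s_j$ for all $j<\mathrm{dom}\,u$. For $q\in\mathbb P$ write $G\le q$ iff $q(j)\subseteq s_j$ for all $j$. Finitely many members of $\hat G$ have a common extension in $\hat G$, their coordinatewise union, and $\hat G$ is upward closed; so $\hat G\cap P_\alpha$ is a filter on $P_\alpha$. If $G\le q$, then $q{\restriction}\beta\in\hat G$ for every $\beta$.

**Definition 4.4.** $G$ is *set-generic* if for all $\alpha$, $\hat G\cap P_\alpha$ meets every dense subset of $P_\alpha$ that lies in $N$.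

In this case $\hat G\cap P_{\le\alpha}$ is $P_{\le\alpha}$-generic: if $D$ is dense in $P_{\le\alpha}$, the elements of $P_\alpha$ below members of $D$ are dense in $P_\alpha$, and $\hat G$ is upward closed. Put $G_\alpha=G{\restriction}\alpha$, $N[G_\alpha]=N[\hat G\cap P_{\le\alpha}]$, and write $\tau^G$ for $[\tau]$. By Lemma 4.2, and since $v\in\hat G$ implies $v^-\in\hat G$, the identity on names is a well-defined $\in$-embedding of $N[G_\alpha]$ into $N[G_\beta]$ for $\alpha<\beta$. The image is transitive, as members of $\tau^G$ are $\sigma^G$ with $\sigma\in\mathrm{dom}\,\tau$. Let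
$$M_G=\bigcup_\alpha N[G_\alpha].$$
It has the ordinals of $N$. Let $\dot s_i=\{((\nu,\varepsilon)^\vee,r):r\in P_{i+1},\ r(i)(\nu)=\varepsilon\}$, an $(i+1)$-name, and identify $s_i$ with $\dot s_i^G\in M_G$. Finally $\mathcal L_G$ is the language $\{\in,\dot G\}$, with $\dot G(x,y)$ interpreted in $(M_G,G)$ as "$x=i\in\mathrm{Ord}$ and $y=s_i$".

We shall twice change $G$ by adding bits. Let $+$ denote bitwise addition mod 2.

**Lemma 4.5.** Let $G$ be set-generic, and let $f$ be a function on $\mathrm{Ord}^N$ with $f(j):\kappa_j\to2$ and $f{\restriction}\alpha\in N$ for every $\alpha$. Put $(\pi_fu)(j)=u(j)+f(j){\restriction}\mathrm{dom}\,u(j)$ for $u\in P_\infty$, and $G^f=\langle s_j+f(j):j\in\mathrm{Ord}^N\rangle$. Then $u\in\hat G\iff\pi_fu\in\widehat{G^f}$, $G^f$ is set-generic, and $\tau^G\mapsto(\pi_f\tau)^{G^f}$ is an $\in$-isomorphism $M_G\cong M_{G^f}$. It fixes the elements of $N$ and sends $s_i+f(i)$ to the $i$-th entry of $G^f$.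

*Proof.* The first claim is immediate. The map $\pi_f$ is its own inverse and preserves $\le$, and $\pi_f{\restriction}P_{\le\alpha}\in N$ is an automorphism of $P_{\le\alpha}$. If $D\in N$ is dense in $P_\alpha$, so is $\pi_f[D]\in N$; since $\hat G$ meets $\pi_f[D]$, $\widehat{G^f}$ meets $D$. So $G^f$ is set-generic. On names put $\pi_f\tau=\{(\pi_f\sigma,\pi_fr):(\sigma,r)\in\tau\}$; on $\alpha$-names this is computed in $N$ from $\pi_f{\restriction}P_{\le\alpha}$, it permutes the $\alpha$-names, and $r\Vdash\chi(\vec\tau)$ iff $\pi_fr\Vdash\chi(\pi_f\vec\tau)$. With $\chi$ being $x=y$ and $x\in y$, the map is well-defined, injective, $\in$-preserving and onto. Check names are fixed because $\pi_f\emptyset=\emptyset$. The $i$-th entry of $G^f$ is $\dot s_i^{G^f}$, whose preimage is $(\pi_f\dot s_i)^G$. A pair $(\nu,\varepsilon)$ is in the latter iff there is $r\in P_{i+1}$ with $r(i)(\nu)=\varepsilon$ and $\pi_fr\in\hat G$, that is, $r\in\widehat{G^f}$; and such $r$ exists iff $(s_i+f(i))(\nu)=\varepsilon$. $\square$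

## 5. Fusion with frozen initial segments

This is the lemma promised in Section 2: one class condition $q$ whose tail above $i$ meets given requirements $E_{i,l}$, with only a condition on the past $P_i$ left free.

**Lemma 5.1.** Let $p\in\mathbb P$, $i_0\in\mathrm{Ord}$, and let $\langle E_{i,l}\rangle_{i,l\in\mathrm{Ord}}$ be a uniformly $N$-definable family of classes, each open and dense below $p$. Then there is $q\le p$ in $\mathbb P$ with $q{\restriction}i_0=p{\restriction}i_0$ such that for all $i\ge i_0$, $l\le i$ and $r\le q{\restriction}i$ in $P_i$ there are $r'\le r$ in $P_i$ and $\gamma\ge i$ with $r'{}^\frown q{\restriction}[i,\gamma)\in E_{i,l}$.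

*Proof.* In $N$ we build by recursion $p$-conditions $t_i\in P_{\beta_i}$ for $i\ge i_0$, with $\beta_i\ge i$, such that for $i\le i'$
$$t_{i'}\le t_i\quad\text{and}\quad t_{i'}{\restriction}i=t_i{\restriction}i.\tag{3}$$
Start with $t_{i_0}=p{\restriction}i_0$.

**Successor step.** The purpose is to treat all pasts $r\in P_i$ and all $l\le i$ while moving only coordinates $\ge i$. Given $t_i$, let $\langle(r_\xi,l_\xi):\xi<\theta_i\rangle$ be the $<_N$-least enumeration of $P_i\times(i+1)$, repetitions allowed. We build $v_\xi$ for $\xi\le\theta_i$, with domain $[i,\gamma_\xi)$ and $v_\xi(j)\supseteq p(j)$ for $j$ in it, decreasing in $\xi$. Let $v_0$ be $t_i{\restriction}[i,\beta_i)$, extended by values of $p$ so that $\gamma_0\ge i+1$. Given $v_\xi$, suppose first that $r_\xi\le t_i{\restriction}i$. Then $r_\xi{}^\frown v_\xi$ is a $p$-condition. Let $w$ be the $<_N$-least $p$-condition $w\le r_\xi{}^\frown v_\xi$ with $w\in E_{i,l_\xi}$, and put $v_{\xi+1}=w{\restriction}[i,\mathrm{dom}\,w)$. If $r_\xi\not\le t_i{\restriction}i$, put $v_{\xi+1}=v_\xi$. At limits take coordinatewise unions; coordinate $j\ge i$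 is a union of a chain of length $\le\theta_i$, so it lies in $\mathbb A_j$ by (2). Finally let $t_{i+1}=(t_i{\restriction}i)^\frown v_{\theta_i}$.

**Limit step.** For limit $i>i_0$ take coordinatewise unions of the earlier $t_{i'}$, with $\beta_i=\sup_{i'<i}\beta_{i'}\ge i$. Coordinates $j<i$ are eventually constant by (3). Coordinates $j\ge i$ are unions of chains of length $\le|i|\le\theta_j$, so they are in $\mathbb A_j$.

**The limit condition.** Put $q{\restriction}i_0=p{\restriction}i_0$ and $q(j)=t_{j+1}(j)$ for $j\ge i_0$. Then $q\in\mathbb P$ and $q\le p$. For $i\ge i_0$ we have $q{\restriction}i=t_i{\restriction}i$ by (3). Also $q{\restriction}\beta_i\le t_i$, because for $i\le j<\beta_i$ we have $t_{j+1}\le t_i$, so $q(j)=t_{j+1}(j)\supseteq t_i(j)$.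

**Verification.** Let $i\ge i_0$, $l\le i$, $r\le q{\restriction}i$ in $P_i$, and let $(r,l)=(r_\xi,l_\xi)$. As $r\le q{\restriction}i=t_i{\restriction}i$, a $w$ was chosen at step $\xi$ of stage $i$. Put $r'=w{\restriction}i\le r$; then $r'{}^\frown v_{\xi+1}=w\in E_{i,l}$. From $q{\restriction}\beta_{i+1}\le t_{i+1}$ we get $q{\restriction}[i,\gamma_{\xi+1})\le v_{\xi+1}$ coordinatewise, so $r'{}^\frown q{\restriction}[i,\gamma_{\xi+1})\in E_{i,l}$ by openness. $\square$

## 6. Class conditions that read off truth values

Here $\varphi$ ranges over real (finite, external) $\mathcal L_G$-formulas, and definability over $N$ is shown formula by formula.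

**Definition 6.1.** Let $\varphi(\vec x)$ be an $\mathcal L_G$-formula with a list of $k\ge1$ variables (dummies allowed). $q\in\mathbb P$ is *$\varphi$-good from $i_0$ via* $D^\pm$ if $D^+,D^-\subseteq P_\infty\times\mathrm{Names}^k$ are $N$-definable, open in the first coordinate, and

1. (soundness) if $G\le q$ is set-generic, $u\in\hat G$ and $(u,\vec\tau)\in D^+$ (respectively $D^-$), then $(M_G,G)\models\varphi(\vec\tau^G)$ (respectively $\neg\varphi(\vec\tau^G)$);
2. (reading) for $i\ge i_0$ and $l\le i$, the set of $r\in P_i$ such that $(r^\frown q{\restriction}[i,\gamma),\vec\tau_l)\in D^+\cup D^-$ for some $\gamma\ge i$ is dense below $q{\restriction}i$ in $P_i$;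
3. if $\varphi=\exists y\,\psi(y,\vec x)$, then $q$ is also $\psi$-good from $i_0$ via some $D_\psi^\pm$, and $(u,\vec\tau)\in D^+\iff\exists\sigma\,(u,(\sigma,\vec\tau))\in D^+_\psi$.

If $q'\le q$, then $q'$ is $\varphi$-good from $i_0$ via the same classes. Soundness is inherited because $G\le q'$ implies $G\le q$. For reading, let $r\le q'{\restriction}i$; then $r\le q{\restriction}i$, so some $r'\le r$ and $\gamma$ put $(r'{}^\frown q{\restriction}[i,\gamma),\vec\tau_l)$ into $D^+\cup D^-$, and $r'{}^\frown q'{\restriction}[i,\gamma)$ is stronger. Clause 3 follows by induction on the formula.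

**Consequence $(*)$.** If $q$ is $\varphi$-good from $i_0$ via $D^\pm$ and $G\le q$ is set-generic, then for all $l$ and $i\ge\max(i_0,l)$ there are $r\in\hat G\cap P_i$ and $\gamma\ge i$ with $(r^\frown q{\restriction}[i,\gamma),\vec\tau_l)\in D^+\cup D^-$. For every such $r,\gamma$ we have $r^\frown q{\restriction}[i,\gamma)\in\hat G$, and the pair is in $D^+$ iff $(M_G,G)\models\varphi(\vec\tau_l^{\,G})$.

Indeed the set in clause 2 is in $N$ and is dense below $q{\restriction}i\in\hat G\cap P_i$, so $\hat G\cap P_i$ meets it. The second sentence holds by $G\le q$ and soundness of both classes.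

**Lemma 6.2.** For all $\varphi$, $p\in\mathbb P$ and $i_0$ there is $q\le p$ with $q{\restriction}i_0=p{\restriction}i_0$ that is $\varphi$-good from $i_0$.

*Proof.* Induction on $\varphi$, built with $\neg,\wedge,\exists$.

**Atomic formulas.** These are settled by ordinary set forcing. For names $\vec\tau$ let $\alpha=\alpha(\vec\tau)$ be least such that they are $\alpha$-names of rank $<\alpha$. Then $(M_G,G)\models\varphi(\vec\tau^G)$ iff $N[G_\alpha]\models\chi(\vec\tau^G)$, where $\chi=\varphi$ if $\varphi$ is $x\in y$ or $x=y$; if $\varphi$ is $\dot G(x,y)$, $\chi$ says that $(x,y)$ belongs to the set with the canonical $\alpha$-name for $\langle s_i:i<\alpha\rangle$. The latter is correct because $\tau^G=i$ implies $i\le\mathrm{rank}(\tau)<\alpha$. Let $D^+$ (respectively $D^-$) consist of the $(u,\vec\tau)$ with $\mathrm{dom}\,u\ge\alpha(\vec\tau)$ and $u{\restriction}\alpha(\vec\tau)\Vdash_{P_{\le\alpha(\vec\tau)}}\chi(\vec\tau)$ (respectively $\neg\chi(\vec\tau)$). These classes are $N$-definable, because the forcing relation for a fixed formula is definable uniformly in the poset. They are open,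 and soundness is (1). Let $E_{i,l}=\{u:(u,\vec\tau_l)\in D^+\cup D^-\}$. It is dense below $p$: extend a $p$-condition by values of $p$ to have domain $\ge\alpha(\vec\tau_l)$, then extend its restriction to $\alpha(\vec\tau_l)$ so as to decide $\chi(\vec\tau_l)$. Lemma 5.1 gives $q$, and its conclusion is reading.

**Negation.** Swap $D^+$ and $D^-$.

**Conjunction.** Apply the induction hypothesis twice, with the same list of variables, to get $q$ good for both conjuncts via $D_1^\pm$ and $D_2^\pm$. Put $D^+=D_1^+\cap D_2^+$ and $D^-=D_1^-\cup D_2^-$; these are open and sound. For reading, given $r\le q{\restriction}i$, extend $r$ to $r'$ with $(r'{}^\frown q{\restriction}[i,\gamma),\vec\tau_l)\in D_1^+\cup D_1^-$, then $r'$ to $r''$ with $(r''{}^\frown q{\restriction}[i,\gamma'),\vec\tau_l)\in D_2^+\cup D_2^-$. By openness $r''$ with $\max(\gamma,\gamma')$ serves both.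

**Existential quantifier.** Let $\varphi=\exists y\,\psi(y,\vec x)$. By induction (replacing $p$ by a stronger condition with the same restriction to $i_0$) we may assume that $p$ is $\psi$-good from $i_0$ via $D_\psi^\pm$. The negative class must say "no witness is ever forced", and we let this quantify only over set-sized pieces of $p$:
$$D^+=\{(u,\vec\tau):\exists\sigma\,(u,(\sigma,\vec\tau))\in D_\psi^+\},$$
$$D^-=\{(u,\vec\tau):\text{there are no $p$-condition }v\le u\text{ and }\sigma\text{ with }(v,(\sigma,\vec\tau))\in D_\psi^+\}.$$
Both are open and $N$-definable. The class $E_{i,l}=\{u:(u,\vec\tau_l)\in D^+\cup D^-\}$ is dense below $p$: a $p$-condition $u$ either has a $p$-condition $v\le u$ with $(v,\vec\tau_l)\in D^+$, or $(u,\vec\tau_l)\in D^-$. Lemma 5.1 gives $q\le p$ with $q{\restriction}i_0=p{\restriction}i_0$ satisfying reading. Clause 3 holds since $q\le p$. Soundness of $D^+$ follows from that of $D_\psi^+$.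

For soundness of $D^-$, let $G\le q$ be set-generic, $u\in\hat G$, $(u,\vec\tau)\in D^-$, and suppose $(M_G,G)\models\psi(\sigma^G,\vec\tau^G)$. As $G\le p$, $(*)$ for $p$ and $\psi$ (at the index of $(\sigma,\vec\tau)$ and any large $i$) gives $w\in\hat G$ with $(w,(\sigma,\vec\tau))\in D_\psi^+$. Let $v$ be the coordinatewise union of $u$, $w$ and $p{\restriction}\max(\mathrm{dom}\,u,\mathrm{dom}\,w)$, all of which are in $\hat G$. Then $v$ is a $p$-condition, $v\le u$, and $(v,(\sigma,\vec\tau))\in D_\psi^+$ by openness. This contradicts $(u,\vec\tau)\in D^-$. $\square$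

## 7. An ordinal witness chosen from the past

Goodness lets us read, from $G{\restriction}i$, whether a given statement about names with index $\le i$ holds. To find the position $\xi_i$ of $s_i$ we need more: $\check\xi$ is not one of the names of small index, and we must read off an unknown ordinal. A second application of fusion does this.

**Definition 7.1.** Let $\psi(\xi,x,z)$ be an $\mathcal L_G$-formula. $q\in\mathbb P$ *uniformizes $\psi$ from $i_0$ via* $D^+$ if $D^+\subseteq P_\infty\times\mathrm{Names}^3$ is $N$-definable and sound for $\psi$ and $q$ (the $D^+$ half of clause 1), and for every set-generic $G\le q$, all $l$ and all $i\ge\max(i_0,l)$: if $(M_G,G)\models\psi(\xi,i,\tau_l^G)$ for some ordinal $\xi$, then there are $\xi\in\mathrm{Ord}$, $r\in\hat G\cap P_i$ and $\gamma\ge i$ with $(r^\frown q{\restriction}[i,\gamma),(\check\xi,\check\imath,\tau_l))\in D^+$.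

**Lemma 7.2.** For every $\mathcal L_G$-formula $\psi(\xi,x,z)$, $p\in\mathbb P$ and $i_0$ there is $q\le p$ with $q{\restriction}i_0=p{\restriction}i_0$ that uniformizes $\psi$ from $i_0$ via some $D^+$.

*Proof.* By Lemma 6.2 we may assume that $p$ is $\psi$-good from $i_0$ via $D^\pm$; this $D^+$ will do, and its soundness passes to every $q\le p$. Let $E^0_{i,l}=\{u:\exists\xi\in\mathrm{Ord}\ (u,(\check\xi,\check\imath,\tau_l))\in D^+\}$, let $E^1_{i,l}$ be the class of $u$ with no $p$-condition $v\le u$ in $E^0_{i,l}$, and let $E_{i,l}=E^0_{i,l}\cup E^1_{i,l}$. All are open, and $E_{i,l}$ is dense below $p$. Let $q$ be given by Lemma 5.1.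

Let $G\le q$ be set-generic, $i\ge\max(i_0,l)$, and $(M_G,G)\models\psi(\xi_0,i,\tau_l^G)$. By the conclusion of Lemma 5.1, the $r\in P_i$ with $r^\frown q{\restriction}[i,\gamma)\in E_{i,l}$ for some $\gamma\ge i$ form a set in $N$ that is dense below $q{\restriction}i\in\hat G\cap P_i$. So there are $r\in\hat G\cap P_i$ and $\gamma\ge i$ with $w=r^\frown q{\restriction}[i,\gamma)\in E_{i,l}$, and $w\in\hat G$. Suppose $w\in E^1_{i,l}$. By $(*)$ for $p$ and $\psi$, applied to the triple $(\check\xi_0,\check\imath,\tau_l)$, there is $w'\in\hat G$ with $(w',(\check\xi_0,\check\imath,\tau_l))\in D^+$. The coordinatewise union of $w$, $w'$ and $p{\restriction}\max(\mathrm{dom}\,w,\mathrm{dom}\,w')$ is a $p$-condition below $w$ and lies in $E^0_{i,l}$, a contradiction. So $w\in E^0_{i,l}$, as required. $\square$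

**Definition 7.3.** A set-generic $G$ is *strong* if for every $\mathcal L_G$-formula $\varphi$ there is $q$ with $G\le q$ that is $\varphi$-good from some $i_0$, and for every $\psi(\xi,x,z)$ there is $q$ with $G\le q$ that uniformizes $\psi$ from some $i_0$ via some $D^+$.

**Lemma 7.4.** Strong $G$ exist.

*Proof.* Since $N$ is countable, there are countably many formulas and countably many dense sets $D\in N$ of posets $P_\alpha$. Build $p^0\ge p^1\ge\cdots$ in $\mathbb P$, using Lemmas 6.2 and 7.2 with $i_0=0$ to handle every formula, and such that for every $\alpha$ and every dense $D\subseteq P_\alpha$ in $N$ some $p^n{\restriction}\alpha\in D$: extend $p{\restriction}\alpha$ into $D$ and keep the rest of $p$. Let $s_i=\bigcup_np^n(i)$. For $\nu<\kappa_i$ the set $\{r\in P_{i+1}:\nu\in\mathrm{dom}\,r(i)\}$ is dense, so $s_i$ is total on $\kappa_i$. We have $G\le p^n$ for all $n$, and $\hat G\cap P_\alpha$ contains all $p^n{\restriction}\alpha$, so $G$ is set-generic and strong. $\square$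

## 8. $\mathrm{Def}(M;G)$ is a realization

**Lemma 8.1.** Let $G$ be strong and $M=M_G$. Then $(M,G)\models\mathrm{ZFC}(G)$, $L^M=N$, and $\mathrm{Def}(M;G)$ is a $\mathrm{GBC}$-realization for $M$.

*Proof.* Extensionality, Foundation, Pairing, Union, Infinity and Choice hold because $M$ is an increasing union of models of $\mathrm{ZFC}$, each transitive in the later ones.

**Power set.** We show that, for given $x\in M$, all subsets of $x$ appear at one stage. Take $i$ so large that some $h\in N[G_i]$ maps $\theta_i$ onto $x\cup\{\emptyset\}$: if $x\in N[G_{i'}]$ has cardinality $\lambda$ there, any $i\ge\max(i',\lambda)$ works, as $\theta_i\ge|i|$. It suffices to show that for $\alpha>i$ every $f:\theta_i\to2$ in $N[G_\alpha]$ is in $N[G_i]$. For then, if $y\subseteq x$ is in $N[G_\alpha]$, the function $f$ with $f(\xi)=1$ iff $h(\xi)\in y$ is in $N[G_i]$, hence so is $y=\{h(\xi):f(\xi)=1\}$; and the power set of $x$ in $N[G_i]$ is its power set in $M$.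

Let $Q=\prod_{i\le j<\alpha}\mathbb A_j$, so that $P_\alpha\cong P_i\times Q$; we write $(r,v)$ for $r^\frown v$. By (2), $Q$ is closed under descending sequences of length $\le\theta_i$, and $|P_i|\le\theta_i$. Let $f=\dot f^G$, where we may assume that every condition forces $\dot f:\check\theta_i\to2$. In $N$, given $v\in Q$, run through all pairs $(r,\xi)\in P_i\times\theta_i$ in $\theta_i$ steps, descending in $Q$ from $v$: at each step choose $r'\le r$ and extend the current element of $Q$ so that together they decide $\dot f(\xi)$. A lower bound is a $v^*\le v$ such that for each $\xi<\theta_i$ the set of $r\in P_i$ with $(r,v^*)$ deciding $\dot f(\xi)$ is dense in $P_i$. So such $v^*$ are dense in $Q$, and by genericity of $\hat G\cap P_\alpha$ there is one with $v^*(j)\subseteq s_j$ for all $j\in[i,\alpha)$. Then $f(\xi)=\varepsilon$ iff there is $r\in\hat G\cap P_i$ with $(r,v^*)\Vdash\dot f(\xi)=\varepsilon$, and so $f\in N[G_i]$.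

**Separation.** The plan is to collect the readings of $\varphi$ into one name. Let $a=\dot a^G$, $b=\dot b^G$ (several parameters can be coded in $b$), and let $G\le q$ where $q$ is $\varphi(x,z)$-good from $i_0$ via $D^\pm$. In $N$, for $\sigma\in\mathrm{dom}\,\dot a$ let $l(\sigma)$ be least with $(\sigma,\dot b)=\vec\tau_{l(\sigma)}$ and $i(\sigma)=\max(i_0,l(\sigma))$. For $r\in P_{i(\sigma)}$ let $\gamma(\sigma,r)$ be the least $\gamma\ge i(\sigma)$ with $(r^\frown q{\restriction}[i(\sigma),\gamma),(\sigma,\dot b))\in D^+\cup D^-$, if there is one. Let $A\in N$ be the set of $(\sigma,r)$ for which $\gamma=\gamma(\sigma,r)$ exists and this pair is in $D^+$. By $(*)$ and soundness,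
$$(M,G)\models\varphi(\sigma^G,b)\iff\exists r\in\hat G\ (\sigma,r)\in A.\tag{4}$$
From left to right, $(*)$ gives $r\in\hat G\cap P_{i(\sigma)}$ for which $\gamma(\sigma,r)$ exists, and then the pair at $\gamma(\sigma,r)$ is in $D^+$ because $\varphi(\sigma^G,b)$ is true. From right to left, $r^\frown q{\restriction}[i(\sigma),\gamma(\sigma,r))\in\hat G$ and soundness applies. Now $A$ is itself an $\alpha$-name for large $\alpha$, and as the members of $a$ are among the $\sigma^G$ with $\sigma\in\mathrm{dom}\,\dot a$, we get $\{x\in a:\varphi(x,b)\}=a\cap A^G\in M$.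

**Collection.** Now clause 3 supplies names for witnesses. Let $\varphi(x,z)=\exists y\,\psi(y,x,z)$ and use the notation just introduced. For $(\sigma,r)\in A$ let $\sigma'(\sigma,r)$ be the $<_N$-least $\sigma'$ with $(r^\frown q{\restriction}[i(\sigma),\gamma(\sigma,r)),(\sigma',\sigma,\dot b))\in D_\psi^+$, which exists by clause 3. These names form a set $Y\in N$. If $\sigma\in\mathrm{dom}\,\dot a$, $\sigma^G\in a$ and $\exists y\,\psi(y,\sigma^G,b)$ holds, then by (4) there is $r\in\hat G$ with $(\sigma,r)\in A$, and $\psi(\sigma'(\sigma,r)^G,\sigma^G,b)$ holds by soundness of $D_\psi^+$. So $\{\sigma'^G:\sigma'\in Y\}=(Y\times\{\emptyset\})^G\in M$ is as required.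

**The constructible universe and Global Choice.** $L^M=N$, since $L^{N[G_\alpha]}=N$ for all $\alpha$ and $\zeta\mapsto L_\zeta$ is absolute between $N[G_\alpha]$ and $M$. In $(M,G)$ the map $\tau\mapsto\tau^G$ on $\mathrm{Names}\subseteq L^M$ is definable: evaluate an $\alpha$-name by the set $\hat G\cap P_{\le\alpha}$, which is definable from $G_\alpha$. It is onto $M$. Ordering each $x$ by the $<_L$-least $\tau$ with $\tau^G=x$ gives a global well-order in $\mathrm{Def}(M;G)$. Comprehension is clear, and Replacement for classes follows from $\mathrm{ZFC}(G)$. $\square$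

## 9. Flipping one bit: $V\ne\mathrm{HOD}(\{a\})$ for every $a$

**Lemma 9.1.** If $G$ is strong, then $M=M_G\models\forall x\,V\ne\mathrm{HOD}(\{x\})$.

*Proof.* Suppose $M\models V=\mathrm{HOD}(\{a\})$. There is an $\in$-formula $\delta(x,\zeta,z)$ such that every $x\in M$ is, for some ordinal $\zeta$, the unique element with $M\models\delta(x,\zeta,a)$; here $\zeta$ codes $\eta$, a formula and ordinals that define $x$ from $a$ in $V_\eta$. Let $a=\dot a^G$ where $\dot a$ is an $i$-name, and let $\zeta$ be such an ordinal for $x=s_i$. The aim is to move $s_i$ without moving $a$, $\zeta$ or the reason why $\delta(s_i,\zeta,a)$ is true.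

Let $G\le q$ where $q$ is $\delta$-good via $D^\pm$. By $(*)$ there is $w\in\hat G$ with $(w,(\dot s_i,\check\zeta,\dot a))\in D^+$. Choose $\eta<\kappa_i$ outside $\mathrm{dom}\,q(i)$ and, if $i<\mathrm{dom}\,w$, outside $\mathrm{dom}\,w(i)$; both are bounded in $\kappa_i$. Apply Lemma 4.5 to the $f$ that has value $1$ at coordinate $i$, bit $\eta$, and $0$ elsewhere. Put $\pi=\pi_f$ and $G'=G^f$. Then $\pi\dot a=\dot a$, because conditions in $P_{\le i}$ have no coordinate $i$. By the choice of $\eta$ we have $G'\le q$ and $w\in\hat G'$, and $G'$ is set-generic. Soundness applies to $G'$ and gives $M_{G'}\models\delta(\dot s_i^{G'},\zeta,\dot a^{G'})$. The isomorphism of Lemma 4.5 sends $a$ to $(\pi\dot a)^{G'}=\dot a^{G'}$, fixes $\zeta$, and sends $y=s_i+f(i)$ to $\dot s_i^{G'}$. Pulling back, $M\models\delta(y,\zeta,a)$. But $y\ne s_i$, which contradicts uniqueness. $\square$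

## 10. Recovering $G$ from an arbitrary enumeration

For an $\mathcal L_G$-formula $\varphi(\xi,x,z)$ and $b\in M$ write $e_b=\{(\xi,x):(M,G)\models\varphi(\xi,x,b)\}$.

**Proposition 10.1.** Let $G$ be strong and $M=M_G$. For every $\mathcal L_G$-formula $\varphi(\xi,x,z)$ there is a formula $\vartheta_\varphi(i,y,c)$ in the language $\{\in,\dot e\}$ such that for every $b\in M$ for which $e_b$ is a bijection $\mathrm{Ord}\to M$ there is $c\in M$ such that $\dot G(i,y)\iff(M,e_b)\models\vartheta_\varphi(i,y,c)$ for all $i,y\in M$.

*Proof.* **The position of $s_j$ as a function of $G{\restriction}j$.** Let $\psi(\xi,i,z)$ be $\exists x\,(\dot G(i,x)\wedge\varphi(\xi,x,z))$. Since $G$ is strong, there is $q$ with $G\le q$ that uniformizes $\psi$ from some $i_0$ via some $D^+$. Note that $q,i_0,D^+$ depend on $\varphi$ only. Let $d\in N$ be the parameter used to define $q$ and $D^+$ over $N$. Now let $b$ be given with $e=e_b$ a bijection; then $\psi(\xi,i,b)$ says $e(\xi)=s_i$. Let $b=\tau_l^G$ and $i_1=\max(i_0,l)$. For $j\ge i_1$ and a function $h\in M$ on $j$ let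
$$C_j[h]=\{\xi:\exists r\in P_j\ \exists\gamma\ge j\ [\,\forall k<j\ r(k)\subseteq h(k)\ \text{ and }\ (r^\frown q{\restriction}[j,\gamma),(\check\xi,\check\jmath,\tau_l))\in D^+]\}.$$
This is definable over $M$ uniformly in $j,h$, because $q$, $D^+$ and the $P_j$ are definable over $N=L^M$. Let $j\ge i_1$. As $e$ is onto, $\psi(\xi,j,b)$ holds for some $\xi$, and so $C_j[G{\restriction}j]\ne\emptyset$ by Definition 7.1. If $\xi\in C_j[G{\restriction}j]$ with witnesses $r,\gamma$, then $r^\frown q{\restriction}[j,\gamma)\in\hat G$ because $G\le q$, so $e(\xi)=s_j$ by soundness. Hence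
$$s_j=e(\min C_j[G{\restriction}j])\qquad(j\ge i_1).\tag{5}$$

**The recursion.** Let $g_1=G{\restriction}i_1\in M$. We claim that $\dot G(i,y)$ holds iff

> $(\dagger)$ $i$ is an ordinal and there is a function $f\in M$ with domain $i+1$ such that $f(j)=g_1(j)$ for $j\le i$ with $j<i_1$; $C_j[f{\restriction}j]\ne\emptyset$ and $f(j)=e(\min C_j[f{\restriction}j])$ for $i_1\le j\le i$; and $f(i)=y$.

The function $G{\restriction}(i+1)\in M$ is as in $(\dagger)$ for $y=s_i$, by (5). Conversely let $f$ be as in $(\dagger)$ and suppose $f\ne G{\restriction}(i+1)$. Both are elements of $M$, so $M$ has a least $j\le i$ with $f(j)\ne s_j$. Then $j\ge i_1$ and $f{\restriction}j=G{\restriction}j$, so $f(j)=s_j$ by (5), a contradiction. So $f(i)=s_i$, that is, $y=s_i$.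

Now $(\dagger)$ mentions $e$ and the parameter $c=(d,\tau_l,i_1,g_1)$, but not $G$; and the formula does not depend on $b$. This is $\vartheta_\varphi$. $\square$

**Proof of Theorem A.** Let $G$ be strong (Lemma 7.4) and $M=M_G$. $M$ is countable because $\mathrm{Names}$ is, and it has the ordinals of $N$. By Lemmas 8.1 and 9.1, $M\models\mathrm{ZFC}+\forall x\,V\ne\mathrm{HOD}(\{x\})$ and $\mathcal X=\mathrm{Def}(M;G)$ is a realization. Let $\mathcal Y\subseteq\mathcal X$ be a realization. By Lemma 1.3, $\mathcal Y$ contains a bijection $e:\mathrm{Ord}\to M$. As $e\in\mathcal X$, $e=e_b$ for some $\varphi$ and $b$. By Proposition 10.1, $G\in\mathrm{Def}(M;e)\subseteq\mathcal Y$, hence $\mathcal X=\mathrm{Def}(M;G)\subseteq\mathcal Y$. So $\mathcal X$ is minimal. $\blacksquare$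

Both questions thus have the answer yes, and by the result quoted in Section 1 this $M$ has no minimum realization.

## 11. A first-order theory that guarantees minimality

**Proof of Theorem B.** Let $T=\mathrm{Th}(M,G)$ with $G$ strong and $M=M_G$; we built such a pair from $\mathrm{Con}(\mathrm{ZFC})$. By Sections 8–10, $T$ contains $\mathrm{ZFC}(\dot G)$; the sentence $\forall x\,V\ne\mathrm{HOD}(\{x\})$; a sentence saying that, for some parameters, a certain $\mathcal L_G$-formula defines a global well-order; and for each $\varphi(\xi,x,z)$ the sentence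
$$\forall b\,\bigl[e_b=\{(\xi,x):\varphi(\xi,x,b)\}\text{ is a bijection }\mathrm{Ord}\to V\ \Rightarrow\ \exists c\,\forall i,y\,\bigl(\dot G(i,y)\leftrightarrow\vartheta_\varphi(i,y,c)[\dot e:=e_b]\bigr)\bigr],$$
where $[\dot e:=e_b]$ means that $\dot e$ is replaced by its definition through $\varphi$ and $b$. That one formula $\vartheta_\varphi$ serves all $b$ is what makes this a single sentence.

Let $(M^*,G^*)\models T$. Then $\mathrm{Def}(M^*;G^*)$ is a $\mathrm{GBC}$-realization for $M^*$. Let $\mathcal Y\subseteq\mathrm{Def}(M^*;G^*)$ be another. It contains a bijection $e:\mathrm{Ord}\to M^*$ by Lemma 1.3, and $e=e_b$ for some $\varphi$ and $b\in M^*$. By the sentence for $\varphi$, $G^*\in\mathrm{Def}(M^*;e)\subseteq\mathcal Y$, and so $\mathcal Y=\mathrm{Def}(M^*;G^*)$. Löwenheim–Skolem gives models of $T$ in every infinite cardinality. $\blacksquare$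

## 12. Continuum many minimal realizations over every set-generic model

In Theorem C the sequence $G$ is only set-generic, so it need not lie below any of the conditions we would like. The remedy is to change $G$ by a sequence $f$, every proper initial segment of which is in $N$, so that $G^f$ is strong. This uses the parameter $i_0$ in Lemmas 6.2 and 7.2: later tasks can be handled without touching a longer and longer initial segment.

**Proof of Theorem C.** Let $G=\langle s_i\rangle$ be set-generic and $M=M_G$, which is countable.

**A sequence of conditions that stabilizes.** Since $N$ is countable, fix $\alpha_0=0<\alpha_1<\cdots$ cofinal in $\mathrm{Ord}^N$, and an $\omega$-enumeration of the tasks: $\varphi$-goodness for each $\varphi$, and uniformizing for each $\psi$. Let $p^0$ be constantly $\emptyset$. Given $p^n$, use Lemma 6.2 or 7.2 with $i_0=\alpha_n$ to get $p^{n+1}\le p^n$ with $p^{n+1}{\restriction}\alpha_n=p^n{\restriction}\alpha_n$ that handles task $n$ from $\alpha_n$.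

**The corrections $f_\varepsilon$.** For each $n$ the set of $r\in P_{\alpha_{n+1}}$ with $\mathrm{dom}\,r(i)\supseteq\mathrm{dom}\,p^{n+1}(i)$ for all $i<\alpha_{n+1}$ is in $N$ and dense, so it meets $\hat G$. Hence $\langle s_i{\restriction}\mathrm{dom}\,p^{n+1}(i):i<\alpha_{n+1}\rangle\in N$. For $\varepsilon\in2^\omega$ and $\alpha_n\le i<\alpha_{n+1}$ let $f_\varepsilon(i):\kappa_i\to2$ be $p^{n+1}(i)+s_i{\restriction}\mathrm{dom}\,p^{n+1}(i)$ followed by the constant value $\varepsilon(n)$. Every $\alpha$ is below some $\alpha_m$, so $f_\varepsilon{\restriction}\alpha$ is put together from finitely many pieces in $N$, and $f_\varepsilon{\restriction}\alpha\in N$.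

**$G^{f_\varepsilon}$ is strong.** Write $f=f_\varepsilon$. By Lemma 4.5, $G^f$ is set-generic. Also $G^f\le p^m$ for all $m$. Indeed, for $\alpha_n\le i<\alpha_{n+1}$ we have $p^{n+1}(i)\subseteq s_i+f(i)$ by the definition of $f$. If $m\le n+1$, then $p^m(i)\subseteq p^{n+1}(i)$. If $m\ge n+1$, then $p^m(i)=p^{n+1}(i)$, because from stage $n+1$ on the coordinates below $\alpha_{n+1}$ are not changed. As $p^{n+1}$ handles task $n$, $G^f$ is strong.

**Transfer to $M$.** Let $H_\varepsilon=\{(i,s_i+f_\varepsilon(i)):i\in\mathrm{Ord}\}\subseteq M$. By Lemma 4.5 there is an isomorphism from $(M,H_\varepsilon)$ onto $(M_{G^f},G^f)$. By Sections 8–10 applied to $G^f$, $M\models\mathrm{ZFC}+\forall x\,V\ne\mathrm{HOD}(\{x\})$, and $\mathrm{Def}(M;H_\varepsilon)$ is a minimal $\mathrm{GBC}$-realization for $M$.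

**At least $2^{\aleph_0}$.** If $\varepsilon(n)\ne\varepsilon'(n)$, then $f_\varepsilon(\alpha_n)\ne f_{\varepsilon'}(\alpha_n)$, because $p^{n+1}$ does not depend on $\varepsilon$ and $\mathrm{dom}\,p^{n+1}(\alpha_n)<\kappa_{\alpha_n}$. So there are $2^{\aleph_0}$ distinct $H_\varepsilon$. Each $\mathrm{Def}(M;H_\varepsilon)$ is countable, hence contains only countably many $H_{\varepsilon'}$. So $\varepsilon\mapsto\mathrm{Def}(M;H_\varepsilon)$ is countable-to-one, and there are $2^{\aleph_0}$ distinct minimal realizations among its values.

**At most $2^{\aleph_0}$.** By Lemma 1.3 every minimal realization has the form $\mathrm{Def}(M;H)$ with $H\subseteq M$, and the countable $M$ has only $2^{\aleph_0}$ subsets.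

**Incomparability, and no minimum.** If two minimal realizations are comparable, they are equal by minimality. A minimum realization would be contained in every minimal one, hence equal to each of them; but there are at least two. $\blacksquare$
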